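\title{History-determinism and good-for-gameness coincide for pushdown automata over infinite words}

\begin{abstract}
We prove, in ZFC, that a pushdown automaton over infinite words is history-deterministic if and only if it is good-for-games. The equivalence reduces to the determinacy of the letter game of the automaton, whose winning condition involves the language of the automaton. This language is a priori only analytic, so Borel determinacy does not apply directly. We prove a separation theorem for parity games on countable graphs, which shows that either the player who chooses the letters wins the letter game, or the language is a $\mathbf{\Sigma}^0_3$ set; in the second case determinacy of $\mathbf{\Sigma}^0_3$ games applies. The proof works for all automata with countably many configurations and an $\omega$-regular acceptance condition. An example shows that, in the presence of $\varepsilon$-transitions, finitely branching games do not suffice to characterize history-determinism.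
\end{abstract}

\section{Introduction}\label{sec:intro}

A nondeterministic automaton accepts an infinite word if some run on the word is accepting, and this run may be chosen with knowledge of the whole word. There are two natural ways to say that an automaton $\mathcal{P}$ does not need such knowledge.

The first is internal. The automaton is \emph{history-deterministic} if one function, which sees only the transitions taken so far and the next input letter, produces an accepting run on every word of the language $L(\mathcal{P})$.

The second is external. Let two players move a token along the edges of a graph labeled by letters, and let Player~1 win if the word spelled lies in $L(\mathcal{P})$. One would like to replace this winning condition by the acceptance condition of $\mathcal{P}$, by asking Player~1 to build a run of $\mathcal{P}$ while the play proceeds. If $\mathcal{P}$ is deterministic this costs him nothing, since the word determines the run. In general he has to guess, and his opponent can react to his guesses. The automaton is \emph{good-for-games} if the replacement never changes whether Player~1 wins.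

For pushdown automata over finite words, the analogous two notions, taken with respect to possibly infinitely branching games, are known to coincide. The problem treated here comes from Guha, Jecker, Lehtinen and Zimmermann~\cite{GJLZ}: \emph{is every good-for-games pushdown automaton over infinite words history-deterministic, and conversely?} Precise definitions are given in Section~\ref{sec:defs}. The answer is yes.

\begin{theorem}\label{thm:main}
An $\omega$-pushdown automaton is history-deterministic if and only if it is good-for-games.
\end{theorem}

The proof is in ZFC. One direction is short: Player~1 combines a winning strategy in the graph with the function that resolves the nondeterminism. The converse asks for uniformity. Good-for-gameness gives, for each graph separately, a way of building runs that may be tailored to that graph, whereas history-determinism asks for one way that serves all of $L=L(\mathcal{P})$. The obvious attempt is to find one graph that contains all of $L$: let Player~2 make every move and spell a word letter by letter, staying among the prefixes of words of $L$. But the plays in this graph spell all words in the closure of $L$, so unless $L$ is closed Player~1 loses already before he is asked to build a run, and good-for-gameness says nothing.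

The remedy is the \emph{letter game} (Section~\ref{sec:letter}), in which Player~2 spells a word, Player~1 builds a run, and Player~2 is responsible for the word being in $L$. History-determinism means that Player~1 wins this game, and good-for-gameness implies that Player~2 does not win it. So Theorem~\ref{thm:main} follows once the letter game is determined, that is, once one of the two players has a winning strategy. If $L$ is a Borel set this is a consequence of Borel determinacy~\cite{Martin}, which, together with the case of finite words, suggests the positive answer. The difficulty is that $L$ is defined by an existential quantifier over runs, and is therefore a priori only analytic.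

We get around this by a dichotomy: either Player~2 wins the letter game outright, or $L$ is a $\mathbf{\Sigma}^0_3$ set, that is, a countable union of $G_\delta$ sets. In the second case the letter game has a $\mathbf{\Sigma}^0_3$ winning condition and is determined by~\cite{Davis} or~\cite{Martin}. The dichotomy is a special case of a separation theorem (Theorem~\ref{thm:sep}), proved by induction on the largest priority without any appeal to determinacy. Section~\ref{sec:small} shows the two ideas of the induction on automata with priorities $0$ and $1$.

The stack plays no role beyond making the set of configurations countable. Section~\ref{sec:countable} extends the result to countable automata with $\omega$-regular acceptance conditions, narrows the class of games that must be tested, and shows that the language of a history-deterministic automaton is a Boolean combination of $\mathbf{\Sigma}^0_2$ sets. Section~\ref{sec:branching} shows that infinitely branching games cannot be dropped from the definition when $\varepsilon$-transitions are present.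

\section{Automata, resolvers and games}\label{sec:defs}

For a set $A$, we write $A^*$ and $A^\omega$ for the sets of finite and infinite sequences over $A$, and $\varepsilon$ for the empty sequence. We write $v\sqsubseteq w$ if $v$ is a prefix of $w$, and $w{\upharpoonright}n$ for the prefix of $w$ of length $n$. For $d\ge 0$, the \emph{parity condition} $\mathrm{Par}_d\subseteq\{0,\dots,d\}^\omega$ is the set of sequences in which the largest number occurring infinitely often is even.

\subsection*{Pushdown automata}
An \emph{$\omega$-pushdown automaton} is a tuple $\mathcal{P}=(Q,\Sigma,\Gamma,q_I,\Delta,\Omega)$. Here $Q$ is a finite set of states, $\Sigma\ne\emptyset$ is a finite input alphabet, $\Gamma$ is a finite stack alphabet, $q_I\in Q$ is the initial state,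
\[
\Delta\subseteq Q\times(\Gamma\cup\{\bot\})\times(\Sigma\cup\{\varepsilon\})\times Q\times\Gamma^{\le 2}
\]
is a finite set of transitions, where $\bot\notin\Gamma$ marks the bottom of the stack, and $\Omega\colon\Delta\to\{0,\dots,d\}$ assigns a \emph{priority} to each transition.

A \emph{configuration} is a pair $(q,\bot\gamma)$ with $q\in Q$ and $\gamma\in\Gamma^*$. Its \emph{mode} is $(q,X)$, where $X$ is the topmost symbol of $\bot\gamma$. A transition $\tau=(q,X,a,q',\eta)$ is \emph{enabled} in the configurations of mode $(q,X)$. It reads $a$ (nothing if $a=\varepsilon$, in which case $\tau$ is an \emph{$\varepsilon$-transition}) and changes the state to $q'$. If $X\in\Gamma$ it replaces the top symbol $X$ by $\eta$, and if $X=\bot$ it pushes $\eta$ on top of $\bot$, so that $\bot$ is never removed.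

A \emph{run prefix} is a finite sequence of transitions each of which is enabled in the configuration reached from the initial configuration $(q_I,\bot)$ by the preceding ones. A \emph{run on $w\in\Sigma^\omega$} is an infinite sequence $\tau_0\tau_1\cdots$ of transitions all of whose finite prefixes are run prefixes and such that the concatenation of the letters read is $w$; in particular infinitely many $\tau_k$ read a letter. The run is \emph{accepting} if $\Omega(\tau_0)\Omega(\tau_1)\cdots\in\mathrm{Par}_d$. The language $L(\mathcal{P})$ is the set of words that have an accepting run.

\subsection*{History-determinism}
A \emph{resolver} is a partial function $r\colon\Delta^*\times\Sigma\to\Delta$ such that $r(h,a)$, when defined, reads $a$ or is an $\varepsilon$-transition. The sequence \emph{induced by $r$ on $w\in\Sigma^\omega$} is defined by $\tau_k=r(\tau_0\cdots\tau_{k-1},a)$, where $a$ is the first letter of $w$ not read by $\tau_0\cdots\tau_{k-1}$, for as long as this is defined. The automaton $\mathcal{P}$ is \emph{history-deterministic} (HD) if there is a resolver $r$ such that for every $w\in L(\mathcal{P})$ the sequence induced by $r$ on $w$ is infinite and is an accepting run on $w$. Nothing is required for $w\notin L(\mathcal{P})$. If $\mathcal{P}$ is deterministic, meaning that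 for each mode and each letter $a$ at most one transition enabled in that mode reads $a$ or nothing, then the resolver that picks this transition follows the unique run on each $w\in L(\mathcal{P})$, so $\mathcal{P}$ is HD.

\subsection*{Good-for-gameness}
An \emph{arena} is a tuple $G=(V,V_1,V_2,v_0,E)$, where $V=V_1\uplus V_2$ is a possibly infinite set of positions, $v_0\in V$ is the initial position, and $E\subseteq V\times\Sigma\times V$ is a set of labeled edges such that every position has an outgoing edge. A position may have infinitely many outgoing edges; if none does, $G$ is \emph{finitely branching}. The arena is \emph{tree-shaped} if every position is reached from $v_0$ by exactly one path. A play starts at $v_0$, and the owner of the current position (Player~$i$ for $V_i$) repeatedly chooses an outgoing edge. Every play is infinite and spells a word in $\Sigma^\omega$. In the game $(G,L)$, Player~1 wins a play if and only if its word lies in $L$.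

The \emph{product game} $G\times\mathcal{P}$ starts at $v_0$ with the empty run prefix. In each round the owner of the current position of $G$ chooses an outgoing edge, labeled by some letter $a$. Then Player~1 extends the run prefix by a finite sequence of transitions that reads exactly $a$: one transition reading $a$, with any number of $\varepsilon$-transitions before and after it. If no such extension exists, the play ends and Player~1 loses. An infinite play produces a run of $\mathcal{P}$ on its word, and Player~1 wins if and only if this run is accepting.

In all games, strategies may depend on the whole history, a strategy is \emph{winning} if it wins every play consistent with it, and a player \emph{wins} a game if he or she has a winning strategy. A game is \emph{determined} if one of the players wins it. The automaton $\mathcal{P}$ is \emph{good-for-games} (GFG) if for every arena $G$, Player~1 wins $(G,L(\mathcal{P}))$ if and only if he wins $G\times\mathcal{P}$. Half of this equivalence holds for every automaton.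

\begin{lemma}\label{lem:easy}
If Player~1 wins $G\times\mathcal{P}$, then he wins $(G,L(\mathcal{P}))$.
\end{lemma}

\begin{proof}
Let $\sigma$ win $G\times\mathcal{P}$. In $(G,L(\mathcal{P}))$, Player~1 chooses his edges by $\sigma$ and keeps in mind the run prefix that $\sigma$ builds. The imagined play of $G\times\mathcal{P}$ is consistent with $\sigma$, so it never ends and it produces an accepting run on the word of the play.
\end{proof}

\begin{example}[guessing a number]\label{ex:guess}
Let $\Sigma=\{a,b,c\}$, $\Gamma=\{A\}$ and $Q=\{q_0,q_1,q_2\}$ with $q_I=q_0$. All priorities are $0$, and the transitions are
\[
\begin{array}{lll}
(q_0,\bot,\varepsilon,q_0,A), & (q_0,A,\varepsilon,q_0,AA), & \\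
(q_0,\bot,c,q_1,\varepsilon), & (q_0,A,c,q_1,A), & (q_1,A,a,q_1,\varepsilon),\\
(q_i,\bot,b,q_2,\varepsilon), & (q_i,A,b,q_2,A) & \text{for } i\in\{1,2\}.
\end{array}
\]
A run pushes some number $n$ of symbols, reads $c$, reads $a^i$ with $i\le n$ while popping, and then reads $b^\omega$. So $L(\mathcal{P})=\{ca^ib^\omega: i\ge 0\}$.

This automaton is not HD. All words of the language begin with $c$, so a resolver pushes the same number $n$ of symbols on all of them before reading $c$, and it does not produce a run on $ca^{n+1}b^\omega$.

It is not GFG either. Let Player~2 own all positions $v_0,v_1,u_0,u_1,\dots$ of the arena $G$ with an edge labeled $c$ from $v_0$ to $v_1$, edges labeled $a$ from $v_1$ to every $u_i$ and from $u_{i+1}$ to $u_i$, and a loop labeled $b$ at $u_0$. Every play spells a word $ca^{i+1}b^\omega$, so Player~1 wins $(G,L(\mathcal{P}))$. In $G\times\mathcal{P}$ he answers $c$ by pushing some $n$ symbols and entering $q_1$, where no $\varepsilon$-transition is enabled. Player~2 then moves to $u_n$, and Player~1 cannot read the last letter of $ca^{n+1}$.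
\end{example}

\section{The letter game}\label{sec:letter}

Fix an $\omega$-pushdown automaton $\mathcal{P}$ and let $L=L(\mathcal{P})$. A resolver sees the next letter before it chooses an $\varepsilon$-transition. We therefore group each $\varepsilon$-transition with the letter that follows it. For $a\in\Sigma$, an \emph{$a$-block} is a sequence $\tau_1\cdots\tau_n$ with $n\ge1$ in which $\tau_1,\dots,\tau_{n-1}$ are $\varepsilon$-transitions and $\tau_n$ reads $a$. It is \emph{enabled} in a configuration if its transitions can be applied in turn from that configuration, and its \emph{priority} is $\max_i\Omega(\tau_i)$. There are countably many blocks.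

A run on $w=a_0a_1\cdots$ factors uniquely as $\beta_0\beta_1\cdots$ with $\beta_i$ an $a_i$-block, and it is accepting if and only if the sequence of block priorities lies in $\mathrm{Par}_d$. Indeed, let $k$ be the largest priority of infinitely many transitions of the run. As there are finitely many priorities, all but finitely many transitions have priority at most $k$, so all but finitely many blocks do; and as blocks are finite, infinitely many blocks contain a transition of priority $k$.

\begin{definition}
The \emph{letter game} $\Lambda(\mathcal{P})$ is played in rounds $n=0,1,\dots$. In round $n$, Player~2 picks a letter $a_n\in\Sigma$. Then Player~1 either plays an $a_n$-block $\beta_n$ enabled in the configuration reached from $(q_I,\bot)$ by $\beta_0\cdots\beta_{n-1}$, or \emph{gives up}, which we write as the move $\dagger$. After giving up, $\dagger$ is his only legal move. Player~2 wins the play if and only if $a_0a_1\cdots\in L$ and either Player~1 gave up or $\beta_0\beta_1\cdots$ is not accepting.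
\end{definition}

The move $\dagger$ makes every play infinite. It is also a challenge: by giving up, Player~1 asks Player~2 to show that the letters played so far can be completed to a word of $L$. A strategy of Player~1 assigns a move to each nonempty sequence of letters, and a strategy of Player~2 assigns a letter to each sequence of moves of Player~1.

\begin{lemma}\label{lem:hd}
$\mathcal{P}$ is HD if and only if Player~1 wins $\Lambda(\mathcal{P})$.
\end{lemma}

\begin{proof}
Let $r$ be a resolver witnessing that $\mathcal{P}$ is HD. After blocks $\beta_0,\dots,\beta_{n-1}$ and letters $a_0,\dots,a_n$, Player~1 appends to $\beta_0\cdots\beta_{n-1}$ the transitions proposed by $r(\cdot,a_n)$, one after the other. If after finitely many steps they form an enabled $a_n$-block, he plays it; otherwise he gives up. Let $w=a_0a_1\cdots\in L$. The sequence induced by $r$ on $w$ is an accepting run, and by induction on $n$ Player~1 plays exactly its blocks: after the first $n$ blocks the first unread letter is $a_n$, and it stays so until the run reads it at the end of the next block. So Player~1 wins every play whose word is in $L$, and he wins the other plays by definition.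

Conversely, let $\sigma$ be a winning strategy of Player~1. Every $h\in\Delta^*$ factors uniquely as $\beta_0\cdots\beta_{n-1}e$, where $\beta_i$ is an $a_i$-block for some letter $a_i$ and $e$ consists of $\varepsilon$-transitions. Given also a letter $a$, let $\beta'_0,\dots,\beta'_n$ be the replies of $\sigma$ to the letters $a_0,\dots,a_{n-1},a$. If $\beta'_i=\beta_i$ for all $i<n$ and $\beta'_n$ is a block with proper prefix $e$, let $r(h,a)$ be the transition that follows $e$ in $\beta'_n$; otherwise leave $r(h,a)$ undefined. Let $w=a_0a_1\cdots\in L$. Against $w$, the strategy $\sigma$ does not give up and produces an accepting run $\beta'_0\beta'_1\cdots$. Each finite prefix $h$ of this run has the form $\beta'_0\cdots\beta'_{n-1}e$ with $e$ a proper prefix of $\beta'_n$; its first unread letter is $a_n$, and $r(h,a_n)$ is the next transition of the run. So $r$ induces this run on $w$.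
\end{proof}

\begin{lemma}\label{lem:hdgfg}
If $\mathcal{P}$ is HD, then $\mathcal{P}$ is GFG.
\end{lemma}

\begin{proof}
Let $G$ be an arena. By Lemma~\ref{lem:easy} it suffices to show that Player~1 wins $G\times\mathcal{P}$ if he has a winning strategy $\sigma_G$ in $(G,L)$. Let $\sigma$ win $\Lambda(\mathcal{P})$, by Lemma~\ref{lem:hd}. In $G\times\mathcal{P}$, Player~1 chooses edges by $\sigma_G$ and extends the run prefix by the blocks that $\sigma$ plays against the letters seen so far. This is always possible. A finite play of $G$ consistent with $\sigma_G$ extends to an infinite one, whose word $w$ lies in $L$; since $\sigma$ does not give up against $w$, it has not given up against the letters seen so far. So the play is infinite, its word is in $L$, and the run produced by $\sigma$ is accepting.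
\end{proof}

For the converse we turn a winning strategy $f$ of Player~2 in the letter game into an arena. The arena is the tree of all replies that Player~1 can make against $f$, and Player~2 owns all of it. All its words are in $L$ because $f$ is winning. In the product game she walks down the branch given by the replies that Player~1 actually makes.

\begin{lemma}\label{lem:gfg}
If Player~2 wins $\Lambda(\mathcal{P})$, then there is a countable tree-shaped arena $G$ with $V=V_2$, all of whose plays have words in $L$, such that Player~1 does not win $G\times\mathcal{P}$. If for every configuration $c$ and letter $a$ only finitely many $a$-blocks are enabled in $c$, then $G$ is finitely branching. In particular, if $\mathcal{P}$ is GFG, then Player~2 does not win $\Lambda(\mathcal{P})$.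
\end{lemma}

\begin{proof}
Let $f$ be a winning strategy of Player~2. The positions of $G$ are an initial position $*$ and all finite sequences $h$ of moves of Player~1 (blocks or $\dagger$) that are legal against $f$. There is an edge labeled $f(\varepsilon)$ from $*$ to the empty sequence $\varepsilon$, and for every legal reply $\beta$ of Player~1 to the letter $f(h)$ after $h$ there is an edge labeled $f(h\beta)$ from $h$ to $h\beta$. Since $\dagger$ is always legal, every position has an outgoing edge. The arena is countable and tree-shaped. The edges leaving $h$ correspond to $\dagger$ and to some $f(h)$-blocks enabled in one configuration, which gives the statement on finite branching. The word of a play of $G$ is the word of a play of $\Lambda(\mathcal{P})$ consistent with $f$, so it lies in $L$.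

Suppose that $\sigma$ is a winning strategy of Player~1 in $G\times\mathcal{P}$. Player~2 plays against $\sigma$ as follows. She first moves to $\varepsilon$. Suppose that the current position is $h=(\beta_0,\dots,\beta_{n-1})$, that $\beta_0,\dots,\beta_{n-1}$ are the first $n$ blocks of the run prefix, and that Player~1 has just extended the run prefix so as to read $f(h)$. Let $\beta_n$ be the next block of the run prefix. It consists of the $\varepsilon$-transitions played after $\beta_{n-1}$, in this round or at the end of the previous one, followed by the transition reading $f(h)$. It is enabled after $\beta_0\cdots\beta_{n-1}$, so there is an edge from $h$ to $h\beta_n$, and Player~2 takes it. Since $\sigma$ is winning, the play is infinite and its run $\beta_0\beta_1\cdots$ is accepting. But the word and the blocks of the play form a play of $\Lambda(\mathcal{P})$ consistent with $f$ in which Player~1 never gives up, so the run is not accepting. This contradiction shows that Player~1 does not win $G\times\mathcal{P}$.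

For the last statement, Player~1 wins $(G,L)$ because all plays of $G$ have words in $L$, so $G$ shows that $\mathcal{P}$ is not GFG.
\end{proof}

It remains to prove that $\Lambda(\mathcal{P})$ is determined.

\section{Priorities $0$ and $1$}\label{sec:small}

\subsection*{Priority $0$ only: staying where the opponent does not win}
Suppose that all priorities are $0$, so that every run is accepting, and that Player~2 does not win $\Lambda(\mathcal{P})$. Call a history $(a_0,\beta_0,\dots,a_{n-1},\beta_{n-1})$ without $\dagger$ \emph{safe} if Player~2 has no winning strategy in the game continued from it. The empty history is safe. If $h$ is safe and $a_0\cdots a_{n-1}a$ is a prefix of some $w\in L$, then some $a$-block $\beta$ makes $(h,a,\beta)$ safe. Otherwise Player~2 would win from $h$ by playing $a$: if Player~1 gives up she completes $w$, and if he plays a block she has a winning strategy from the new history. So Player~1 wins by playing a block that leads to a safe history whenever there is one, and giving up otherwise: against $w\in L$ he never gives up, and his run is accepting. The letter game is determined, whatever the complexity of $L$.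

With more priorities Player~1 can still stay safe against every word of $L$, but his run may be rejecting. What survives is this: a run that sees the largest priority infinitely often is accepting if that priority is even, whatever else happens on it. This is the germ of the even case of the induction below.

\subsection*{Priorities $0$ and $1$: committing when the opponent pays}
Now a run is accepting if and only if it sees priority $1$ finitely often. Player~2 has two tasks: to make the run rejecting, and to keep the word in $L$. The following example shows how she can interleave them.

\begin{example}\label{ex:inf}
Let $\Sigma=\{a,b\}$, $\Gamma=\{A\}$ and $Q=\{q,g\}$ with $q_I=q$. In state $q$, reading $a$ pops $A$ if the top symbol is $A$, and leaves the stack unchanged if it is $\bot$; reading $b$ leaves the stack unchanged and leads to $g$. In state $g$ there are only $\varepsilon$-transitions, which either push $A$ and stay in $g$, or leave the stack unchanged and return to $q$. The transition $(q,\bot,a,q,\varepsilon)$ has priority $1$, and all others have priority $0$.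

The language $L$ is the set of words with infinitely many $b$. On $w=a^{t_0}ba^{t_1}b\cdots$, the run that pushes $t_i$ symbols after the $i$-th $b$ sees priority $1$ only on the first $t_0$ letters. On a word with finitely many $b$, a run eventually stays in $q$, empties its stack and sees priority $1$ forever.

Player~2 wins $\Lambda(\mathcal{P})$ as follows. She plays $a$ until Player~1 plays a block of priority $1$, then plays $b$ once, and repeats; if he gives up, she plays $b^\omega$. Each phase of letters $a$ is finite: after its first block the state is $q$ with some stack height $n$, and within $n+1$ further rounds Player~1 plays priority $1$ or gives up. So if he never gives up, the word has infinitely many $b$ and the run sees priority $1$ infinitely often.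
\end{example}

In this example, membership of $w$ in $L$ is witnessed by the sequence $t=(t_0,t_1,\dots)\in\omega^\omega$, and Player~2 fixes the next entry of $t$ only after Player~1 has paid with the odd priority. The same plan makes sense for any analytic language and any largest odd priority $d$. While Player~1 avoids $d$, Player~2 plays a game with fewer priorities. Each time he plays $d$, she fixes one more entry of a witness. If this happens infinitely often, the witness is complete and the run is rejecting. The question is which entry to fix, and for this she needs an invariant saying that the words compatible with her commitments are still too many for Player~1 to handle. The invariant will be topological: these words cannot be separated from the complement of the language by a $\mathbf{\Sigma}^0_3$ set.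

\section{The separation theorem}\label{sec:sep}

\subsection*{Sets of infinite words}
From now on $\Sigma$ is a nonempty countable set; this costs nothing and is used in Section~\ref{sec:countable}. For a nonempty countable set $A$ with the discrete topology, $A^\omega$ carries the product topology. It is induced by the metric $2^{-n}$, where $n$ is the length of the longest common prefix. The \emph{cylinders} $[v]=\{w\in A^\omega: v\sqsubseteq w\}$, $v\in A^*$, are closed and open and form a countable basis. A map $A^\omega\to B^\omega$ is $1$-Lipschitz if and only if, for all $n$, the first $n$ letters of the image depend only on the first $n$ letters of the argument. We use the following standard notions and facts.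

\begin{itemize}
\item[(T1)] A set is $\mathbf{\Sigma}^0_2$ if it is a countable union of closed sets, $G_\delta$ if it is a countable intersection of open sets, and $\mathbf{\Sigma}^0_3$ if it is a countable union of $G_\delta$ sets. Closed sets are $G_\delta$. The class $\mathbf{\Sigma}^0_3$ is closed under countable unions, under continuous preimages, and under finite intersections, since $\bigcup_iH_i\cap\bigcup_jH'_j=\bigcup_{i,j}(H_i\cap H'_j)$. It contains all Boolean combinations of $\mathbf{\Sigma}^0_2$ sets: these are finite unions of sets $H\cap\bigcup_nF_n=\bigcup_n(H\cap F_n)$ with $H$ a $G_\delta$ set and the $F_n$ closed.
\item[(T2)] $\mathrm{Par}_d$ is a Boolean combination of $\mathbf{\Sigma}^0_2$ sets: the set $I_k$ of sequences containing $k$ infinitely often is $G_\delta$, and $\mathrm{Par}_d=\bigcup_{k\text{ even}}\bigl(I_k\setminus\bigcup_{j>k}I_j\bigr)$.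
\item[(T3)] A set $S\subseteq\Sigma^\omega$ is \emph{analytic} if it is the projection of a closed subset of $\Sigma^\omega\times\omega^\omega$; the empty set is analytic. The projection of a Borel subset of $\Sigma^\omega\times\omega^\omega$ is also analytic. If $S$ is the projection of the closed set $F$ and $K\subseteq\Sigma^\omega$ is closed, then $S\cap K$ is the projection of $F\cap(K\times\omega^\omega)$, so it is analytic.
\item[(T4)] A \emph{tree} is a set $T\subseteq\bigcup_n\Sigma^n\times\omega^n$ closed under taking prefixes of equal length in both coordinates, and $[T]$ is the set of $(w,t)\in\Sigma^\omega\times\omega^\omega$ with $(w{\upharpoonright}n,t{\upharpoonright}n)\in T$ for all $n$. Every closed set $F\subseteq\Sigma^\omega\times\omega^\omega$ equals $[T]$ for the tree $T$ of all $(w{\upharpoonright}n,t{\upharpoonright}n)$ with $(w,t)\in F$.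
\end{itemize}

For $S,L\subseteq\Sigma^\omega$ we write $S\preceq L$ if there is a $\mathbf{\Sigma}^0_3$ set $B$ with $S\subseteq B\subseteq L$. Thus $L\preceq L$ if and only if $L$ is $\mathbf{\Sigma}^0_3$. The proof below uses exactly three properties of this relation.

\begin{itemize}
\item[(S1)] If $H\subseteq L$ and $H$ is $G_\delta$, then $H\preceq L$. In particular $\emptyset\preceq L$.
\item[(S2)] If $S'\subseteq S\preceq L\subseteq L'$, then $S'\preceq L'$.
\item[(S3)] If $S_i\preceq L$ for all $i$ in a countable set, then $\bigcup_iS_i\preceq L$.
\end{itemize}

\subsection*{Graphs and their games}
We want to prove that $L\preceq L$ if Player~2 does not win the letter game, by induction on the largest priority $d$. Removing the moves of priority $d$ shrinks the set of words that Player~1 can accept, while the set of words in which Player~2 must stay changes in a different way. So we separate the two roles of $L$: the target $S$ of Player~2 becomes a parameter of the game. We shall also restart games in the middle of a play. To keep $S$ a fixed set of whole words, each node records the word read so far.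

\begin{definition}
A \emph{$\Sigma$-graph with priorities at most $d$}, for $d\ge-1$, is a triple $\mathcal{A}=(N,\ell,M)$ consisting of a countable set $N$ of nodes, a map $\ell\colon N\to\Sigma^*$, and a set $M\subseteq N\times\Sigma\times\{0,\dots,d\}\times N$ of \emph{moves} $(x,a,k,x')$, from $x$ to $x'$ with letter $a$ and priority $k$, such that $\ell(x')=\ell(x)a$ for every move. For $d=-1$ there are no moves. A path is a finite or infinite sequence of consecutive moves; it is \emph{along} $w\in\Sigma^\omega$ if $\ell(x)\sqsubseteq w$ for each of its nodes $x$. An infinite path is \emph{accepting} if the largest priority occurring infinitely often on it is even. We let $L(\mathcal{A},x)$ be the set of $w\in[\ell(x)]$ such that some infinite path from $x$ along $w$ is accepting.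

For $x\in N$ and $S\subseteq[\ell(x)]$, the game $\Lambda(\mathcal{A},x,S)$ starts with a token on $x$. In round $n$ Player~2 picks a letter $a_n$, and Player~1 either moves the token along a move with letter $a_n$ or gives up; after he has given up, Player~2 picks letters alone. The word of the play is $w=\ell(x)a_0a_1\cdots$. Player~2 wins if and only if $w\in S$ and either Player~1 gave up or the path of the token is not accepting.
\end{definition}

A \emph{subgraph} is obtained by deleting nodes and moves. We write $\mathcal{A}^{<d}$ for the subgraph of $\mathcal{A}$ that keeps all nodes and the moves of priority less than $d$. Three observations are used repeatedly.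

\begin{itemize}
\item[(M)] \emph{Monotonicity.} If $\mathcal{A}'$ is a subgraph of $\mathcal{A}$ containing $x$, then $L(\mathcal{A}',x)\subseteq L(\mathcal{A},x)$. If $y$ is reachable from $x$, then $L(\mathcal{A},y)\subseteq L(\mathcal{A},x)$: a path from $x$ to $y$ is along every $w\in[\ell(y)]$, and a finite initial part does not affect acceptance.
\item[(R)] \emph{Restarting.} Suppose that in a play of $\Lambda(\mathcal{A},x,S)$ the token is on $y$ at the start of a round and Player~1 has not given up. Let $\mathcal{A}'$ be a subgraph containing $y$, let $S'\subseteq S\cap[\ell(y)]$, and let $f$ be a winning strategy of Player~2 in $\Lambda(\mathcal{A}',y,S')$. If from then on Player~2 follows $f$ and Player~1 uses only moves of $\mathcal{A}'$ or gives up, then Player~2 wins the play. Indeed, the rest of the play is a play of $\Lambda(\mathcal{A}',y,S')$ with the same word, because the letters played so far lead from $\ell(x)$ to $\ell(y)$.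
\item[(F)] \emph{Feasibility.} Let $f$ be a winning strategy of Player~2 in $\Lambda(\mathcal{A},x,S)$. Consider a play consistent with $f$ at a moment when Player~1 has not given up and Player~2 has just picked a letter, and let $v$ be the word so far, including $\ell(x)$ and this letter. Then $[v]\cap S\ne\emptyset$, because if Player~1 gives up now, $f$ completes $v$ to a word of $S$.
\end{itemize}

\begin{theorem}\label{thm:sep}
Let $\mathcal{A}$ be a $\Sigma$-graph with finitely many priorities, let $x_0$ be a node, and let $S\subseteq[\ell(x_0)]$ be analytic. If Player~2 has no winning strategy in $\Lambda(\mathcal{A},x_0,S)$, then there is a $\mathbf{\Sigma}^0_3$ set $B$ with $S\subseteq B\subseteq L(\mathcal{A},x_0)$.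
\end{theorem}

\begin{proof}
We prove, by induction on $d\ge-1$, the statement for all $\Sigma$-graphs with priorities at most $d$, all nodes and all analytic sets. The conclusion reads $S\preceq L(\mathcal{A},x_0)$.

\medskip\noindent\textbf{The case $d=-1$.} There are no moves, so Player~1 gives up in the first round. If $S$ contained a word $w$, Player~2 would win by spelling the part of $w$ after $\ell(x_0)$. So $S=\emptyset$, and (S1) applies.

\medskip\noindent\textbf{The case $d\ge0$ even.} Assume that Player~2 does not win $\Lambda(\mathcal{A},x_0,S)$. As in Section~\ref{sec:small}, we restrict attention to the nodes where she does not win. Let $Z$ be the set of nodes $x$ reachable from $x_0$ such that Player~2 does not win $\Lambda(\mathcal{A},x,S\cap[\ell(x)])$, and let $\mathcal{A}_Z$ be the subgraph with node set $Z$ and all moves between nodes of $Z$. Then $x_0\in Z$. We have no strategy of Player~1 at our disposal, so we do not try to force visits to priority $d$. Instead we sort the words according to whether $d$ is available along them. For $x\in Z$, let $K_x$ be the set of $w\in[\ell(x)]$ such that no finite path of $\mathcal{A}_Z$ from $x$ along $w$ ends with a move of priority $d$. The set $[\ell(x)]\setminus K_x$ is the union of the cylinders $[\ell(y)]$ over the endpoints $y$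 of finite paths of $\mathcal{A}_Z$ from $x$ that end with a move of priority $d$. So $K_x$ is closed, and
\[
H=[\ell(x_0)]\setminus\bigcup_{x\in Z}K_x
\]
is a $G_\delta$ set, because $Z$ is countable.

On $H$, priority $d$ is always available again, and we get $H\subseteq L(\mathcal{A},x_0)$. Indeed, let $w\in H$. Since $w\in[\ell(x_0)]\setminus K_{x_0}$, there is a path of $\mathcal{A}_Z$ from $x_0$ along $w$ that ends with a move of priority $d$ into some $x_1\in Z$. Then $w\in[\ell(x_1)]\setminus K_{x_1}$, so the path can be continued in the same way to some $x_2\in Z$, and so on. The resulting infinite path along $w$ contains infinitely many moves of the largest priority $d$, which is even. By (S1), $H\preceq L(\mathcal{A},x_0)$.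

On $K_x$, priority $d$ is not available, and we want to apply the induction hypothesis to $\mathcal{A}_Z^{<d}=(\mathcal{A}_Z)^{<d}$.

\smallskip\noindent\emph{Claim.} For $x\in Z$, Player~2 does not win $\Lambda(\mathcal{A}_Z^{<d},x,S\cap K_x)$.

\smallskip Suppose that $f$ is a winning strategy in this game. We show that Player~2 wins $\Lambda(\mathcal{A},x,S\cap[\ell(x)])$, which contradicts $x\in Z$. She follows $f$ as long as Player~1 uses moves of $\mathcal{A}_Z^{<d}$, and also after he gives up. If he never uses another move, she wins by (R). Otherwise consider his first move outside $\mathcal{A}_Z^{<d}$; it leads from a node of $Z$ to some node $y$. Either $y\notin Z$, or $y\in Z$ and the move has priority $d$. If $y\notin Z$, then, as $y$ is reachable from $x_0$, Player~2 has a winning strategy in $\Lambda(\mathcal{A},y,S\cap[\ell(y)])$; she switches to it and wins by (R). The other case does not occur. For (F), applied to $f$ just before the move, gives a word $w\in S\cap K_x$ with prefix $\ell(y)$, and the path from $x$ to $y$ just played would be a path of $\mathcal{A}_Z$ along $w$ ending with a move of priority $d$, contrary to $w\in K_x$. This proves the claim.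

\smallskip The set $S\cap K_x$ is analytic by (T3) and contained in $[\ell(x)]$. The induction hypothesis and (M) give
\[
S\cap K_x\preceq L(\mathcal{A}_Z^{<d},x)\subseteq L(\mathcal{A},x)\subseteq L(\mathcal{A},x_0)\qquad(x\in Z).
\]
Since $S\subseteq H\cup\bigcup_{x\in Z}(S\cap K_x)$, properties (S2) and (S3) give $S\preceq L(\mathcal{A},x_0)$.

\medskip\noindent\textbf{The case $d\ge1$ odd.} We prove the contrapositive: assuming $S\not\preceq L(\mathcal{A},x_0)$, we construct a winning strategy of Player~2 following the plan of Section~\ref{sec:small}. By (T3) and (T4), fix a tree $T$ such that $S$ is the projection of $[T]$. For $s\in\omega^*$ let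
\[
S_s=\{w\in\Sigma^\omega:\ (w,t)\in[T]\text{ for some }t\in\omega^\omega\text{ with }s\sqsubseteq t\}
\]
be the set of words that have a witness beginning with $s$. It is the projection of the closed set $[T]\cap(\Sigma^\omega\times[s])$, so it is analytic. Moreover $S_\varepsilon=S$, $S_s\subseteq S$, and $S_s=\bigcup_{j\in\omega}S_{sj}$. Call a pair $(x,s)\in N\times\omega^*$ \emph{big} if
\[
S_s\cap[\ell(x)]\not\preceq L(\mathcal{A},x).
\]
This is the invariant of Player~2. By assumption $(x_0,\varepsilon)$ is big.

Let $(x,s)$ be big. The induction hypothesis would give Player~2 a winning strategy in $\Lambda(\mathcal{A}^{<d},x,S_s\cap[\ell(x)])$. But this strategy might lead into a cylinder in which $S_s$ is small, and if Player~1 then played priority $d$, the invariant would be lost. So we first remove all such cylinders from her target. Let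
\[
\mathcal{V}_{x,s}=\{v\in\Sigma^*:\ \ell(x)\sqsubseteq v \text{ and } S_s\cap[v]\preceq L(\mathcal{A},x)\},\qquad
S^\circ_{x,s}=S_s\cap\Bigl([\ell(x)]\setminus\bigcup_{v\in\mathcal{V}_{x,s}}[v]\Bigr).
\]
The set $S^\circ_{x,s}$ is the intersection of an analytic set and a closed set, so it is analytic. The set $S_s\cap[\ell(x)]$ is the union of $S^\circ_{x,s}$ and the countably many sets $S_s\cap[v]$, $v\in\mathcal{V}_{x,s}$. So $S^\circ_{x,s}\preceq L(\mathcal{A},x)$ would contradict bigness by (S3). By (M) and (S2), also $S^\circ_{x,s}\not\preceq L(\mathcal{A}^{<d},x)$. By the induction hypothesis, Player~2 has a winning strategy $f_{x,s}$ in $\Lambda(\mathcal{A}^{<d},x,S^\circ_{x,s})$. Fix one for each big pair.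

\smallskip\noindent\emph{The strategy.} Player~2 maintains a current big pair, initially $(x_0,\varepsilon)$. When $(x,s)$ becomes the current pair, the token is on $x$, and she follows $f_{x,s}$ until Player~1 makes a move of priority $d$, say to $y$. Let $v=\ell(y)$. By (F), applied to $f_{x,s}$ just before this move, $[v]\cap S^\circ_{x,s}\ne\emptyset$, and therefore $v\notin\mathcal{V}_{x,s}$. As $\ell(x)\sqsubseteq v$, this means $S_s\cap[v]\not\preceq L(\mathcal{A},x)$. Then $(y,sj)$ is big for some $j\in\omega$. Otherwise $S_{sj}\cap[v]\preceq L(\mathcal{A},y)\subseteq L(\mathcal{A},x)$ for all $j$, by (M), and (S2) and (S3) would give $S_s\cap[v]\preceq L(\mathcal{A},x)$. Player~2 \emph{switches} to the pair $(y,sj)$ with the least such $j$.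

\smallskip\noindent\emph{The strategy wins.} Consider a play consistent with it, with word $w$. Suppose first that there are finitely many switches, and let $(x,s)$ be the last pair. From $x$ on, Player~2 follows $f_{x,s}$ and Player~1 uses only moves of $\mathcal{A}^{<d}$ or gives up. Since $S^\circ_{x,s}\subseteq S\cap[\ell(x)]$, she wins by (R).

Suppose now that there are infinitely many switches, with pairs $(x_n,s_n)$, $n\in\omega$. Then Player~1 never gives up, and the largest priority $d$, which is odd, occurs infinitely often. It remains to see that $w\in S$. We have $|s_n|=n$ and $s_n\sqsubseteq s_{n+1}$; let $t\in\omega^\omega$ have all $s_n$ as prefixes. Also $\ell(x_n)\sqsubseteq w$, and $|\ell(x_n)|\ge n$ because each switch follows a move. Fix $n$. Since $(x_n,s_n)$ is big, $S_{s_n}\cap[\ell(x_n)]\ne\emptyset$ by (S1), so there is $(w',t')\in[T]$ with $\ell(x_n)\sqsubseteq w'$ and $s_n\sqsubseteq t'$. Then $(w{\upharpoonright}n,t{\upharpoonright}n)=(w'{\upharpoonright}n,t'{\upharpoonright}n)\in T$. This holds for all $n$, so $(w,t)\in[T]$ and $w\in S$.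
\end{proof}

\begin{remark}
The class $\mathbf{\Sigma}^0_3$ is dictated by the proof: the even case needs the $G_\delta$ set $H$, both cases take countable unions, and $\mathbf{\Sigma}^0_3$ is the smallest class that contains the $G_\delta$ sets and is closed under countable unions. Analyticity of $S$ enters only in the odd case, where it splits $S_s$ into countably many pieces $S_{sj}$ and turns the nonemptiness of all $S_{s_n}\cap[\ell(x_n)]$ into $w\in S$. Countability of $N$ is used for $H$ and for the union over $Z$, and countability of $\Sigma$ for the union over $\mathcal{V}_{x,s}$. The option to give up is what makes (F) true.
\end{remark}

\section{Determinacy of the letter game}\label{sec:det}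

We recall the determinacy theorem. Let $W\subseteq\omega^\omega$. Two players alternately choose natural numbers, and the player who begins wins if and only if the resulting sequence lies in $W$. If $W$ is $\mathbf{\Sigma}^0_3$, this game is determined~\cite{Davis}; this is also a special case of Borel determinacy~\cite{Martin}.

\begin{theorem}\label{thm:det}
For every $\omega$-pushdown automaton $\mathcal{P}$, the letter game $\Lambda(\mathcal{P})$ is determined. If $L(\mathcal{P})$ is not $\mathbf{\Sigma}^0_3$, then Player~2 wins $\Lambda(\mathcal{P})$.
\end{theorem}

\begin{proof}
Let $L=L(\mathcal{P})$, and let $\mathrm{Bl}$ be the countable set of blocks.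

\emph{$L$ is analytic.} Identify $\mathrm{Bl}$ with a subset of $\omega$. The set of pairs $(w,(\beta_n)_n)\in\Sigma^\omega\times\omega^\omega$ such that all $\beta_n$ are blocks and $\beta_0\beta_1\cdots$ is a run on $w$ is closed, since a violation is visible after finitely many entries. On this set the sequence of block priorities is a continuous function of the pair, so by (T2) the pairs with an accepting run form a Borel set. Its projection is $L$, and (T3) applies.

\emph{The graph of $\mathcal{P}$.} Let $\mathcal{A}$ be the $\Sigma$-graph whose nodes are the pairs $(v,c)$ with $v\in\Sigma^*$ and $c$ a configuration, with $\ell(v,c)=v$, and with a move $((v,c),a,k,(va,c'))$ whenever some $a$-block of priority $k$ is enabled in $c$ and leads to $c'$. There are countably many configurations, so the set of nodes is countable. Let $x_0=(\varepsilon,(q_I,\bot))$. The blocks of a run on $w$ induce an infinite path from $x_0$ along $w$ with the same priorities, and choosing a block for each move turns such a path into a run on $w$. So $L(\mathcal{A},x_0)=L$. If Player~2 wins $\Lambda(\mathcal{A},x_0,L)$, she wins $\Lambda(\mathcal{P})$: she translates each block of Player~1 into the move that it induces, and the translated play has the same word and the same priorities.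

\emph{The dichotomy.} Suppose that Player~2 does not win $\Lambda(\mathcal{P})$. Then she does not win $\Lambda(\mathcal{A},x_0,L)$, and Theorem~\ref{thm:sep} with $S=L$ gives a $\mathbf{\Sigma}^0_3$ set $B$ with $L\subseteq B\subseteq L$. So $L$ is $\mathbf{\Sigma}^0_3$, which proves the second statement. For the first it suffices to show that $\Lambda(\mathcal{P})$ is determined when $L$ is $\mathbf{\Sigma}^0_3$.

\emph{The $\mathbf{\Sigma}^0_3$ case.} We may assume $d\ge1$. Give $\dagger$ the priority $1$, and let $\kappa\in\{0,\dots,d\}^\omega$ be the sequence of priorities of the moves of Player~1 in a play. After giving up he plays $\dagger$ forever, so Player~2 wins a play with word $w$ if and only if $w\in L$ and $\kappa\notin\mathrm{Par}_d$. Fix surjections $\omega\to\Sigma$ and $\omega\to\mathrm{Bl}\cup\{\dagger\}$. A sequence in $\omega^\omega$ decodes to a play of $\Lambda(\mathcal{P})$, where a number that codes an illegal move of Player~1 is read as $\dagger$. Each decoded move depends only on the numbers chosen up to that move, so $w$ and $\kappa$ are continuous functions of the code. By (T1) and (T2), the set $W$ of codes with $w\in L$ and $\kappa\notin\mathrm{Par}_d$ is $\mathbf{\Sigma}^0_3$. Player~2 begins, so the game on $\omega$ with winning set $W$ is determined. Its winner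 also wins $\Lambda(\mathcal{P})$, by replacing each move of the opponent by its least code and decoding his or her own numbers.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If $\mathcal{P}$ is HD, it is GFG by Lemma~\ref{lem:hdgfg}. If $\mathcal{P}$ is GFG, Player~2 does not win $\Lambda(\mathcal{P})$ by Lemma~\ref{lem:gfg}. Then Player~1 wins $\Lambda(\mathcal{P})$ by Theorem~\ref{thm:det}, and $\mathcal{P}$ is HD by Lemma~\ref{lem:hd}.
\end{proof}

\section{Countable automata}\label{sec:countable}

A \emph{countable $\omega$-automaton} $\mathcal{P}$ has a countable set of configurations, a countable alphabet $\Sigma\ne\emptyset$, an initial configuration, and a countable set $\Delta$ of transitions $c\xrightarrow{a}c'$ with $a\in\Sigma\cup\{\varepsilon\}$, each with a color from a finite set $\mathrm{Col}$. The transition $c\xrightarrow{a}c'$ is enabled in $c$ only. A run, which is again infinite and reads an infinite word, is accepting if its sequence of colors lies in a fixed $\omega$-regular set $\alpha\subseteq\mathrm{Col}^\omega$, for example a parity, Rabin, Streett or Muller condition. Resolvers, HD, $G\times\mathcal{P}$, GFG, blocks and $\Lambda(\mathcal{P})$ are defined as before. An $\omega$-pushdown automaton is the special case in which the transitions are the pairs $(c,\tau)$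 with $\tau$ enabled in $c$; a run prefix is determined by its sequence of $\tau$'s, so none of the notions changes. The definition also covers counter automata, Petri nets, higher-order and multi-stack pushdown automata, and Turing machines reading infinite words.

Every analytic set $S\subseteq\Sigma^\omega$ is the language of such an automaton with the single priority $0$: if $S$ is the projection of $[T]$, take $T\cup\{(\varepsilon,\varepsilon)\}$ as the set of configurations, with a transition $(v,s)\xrightarrow{a}(va,sj)$ whenever $(va,sj)\in T$. Since there are analytic subsets of $\{a,b\}^\omega$ that are not Borel, Borel determinacy alone does not settle the letter game in this setting.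

We use one standard fact on $\omega$-regular sets: $\alpha$ is recognized by a deterministic parity automaton. That is, there are a finite set $D$ of states, an initial state $s_0\in D$, and maps $\delta\colon D\times\mathrm{Col}\to D$ and $\pi\colon D\times\mathrm{Col}\to\{0,\dots,d'\}$ such that $\chi_0\chi_1\cdots\in\alpha$ if and only if $\pi(s_0,\chi_0)\pi(s_1,\chi_1)\cdots\in\mathrm{Par}_{d'}$, where $s_{i+1}=\delta(s_i,\chi_i)$. We may take $d'\ge1$.

\begin{theorem}\label{thm:countable}
For a countable $\omega$-automaton $\mathcal{P}$ with language $L$, the following are equivalent.
\begin{itemize}
\item[(1)] $\mathcal{P}$ is HD.
\item[(2)] $\mathcal{P}$ is GFG.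
\item[(3)] Player~1 wins $G\times\mathcal{P}$ for every countable tree-shaped arena $G$ with $V=V_2$ all of whose plays have words in $L$.
\item[(4)] Player~2 has no winning strategy in $\Lambda(\mathcal{P})$.
\end{itemize}
If for every configuration $c$ and letter $a$ only finitely many $a$-blocks are enabled in $c$ (for example, for $\omega$-pushdown automata without $\varepsilon$-transitions), then $G$ in (3) may in addition be required to be finitely branching. If (1)--(4) hold and $\alpha$ is the parity condition with priorities in $\{0,\dots,d\}$, $d\ge1$, then $L$ is the preimage of $\mathrm{Par}_d$ under a $1$-Lipschitz map $\Sigma^\omega\to\{0,\dots,d\}^\omega$. In particular, for every $\omega$-regular $\alpha$, (1)--(4) imply that $L$ is a Boolean combination of $\mathbf{\Sigma}^0_2$ sets; if $L$ is not of this form, Player~2 wins $\Lambda(\mathcal{P})$.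
\end{theorem}

\begin{proof}
The proofs of Lemmas~\ref{lem:easy}, \ref{lem:hd}, \ref{lem:hdgfg} and~\ref{lem:gfg} use only that a transition enabled in a configuration leads to a unique configuration, that some runs are declared accepting, and, for the countability of the arena in Lemma~\ref{lem:gfg}, that there are countably many blocks. So these lemmas hold for $\mathcal{P}$. The proof of Theorem~\ref{thm:det} uses that the alphabet and the sets of configurations and of blocks are countable and that acceptance is a parity condition; Theorem~\ref{thm:sep} was proved for countable $\Sigma$. So $\Lambda(\mathcal{P})$ is determined if $\alpha$ is a parity condition.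

For general $\alpha$, let $\mathcal{P}'$ be the countable $\omega$-automaton with configurations $(c,s)$, where $s\in D$, whose initial configuration pairs that of $\mathcal{P}$ with $s_0$, and which has, for each transition $c\xrightarrow{a}c'$ of $\mathcal{P}$ of color $\chi$ and each $s\in D$, a transition $(c,s)\xrightarrow{a}(c',\delta(s,\chi))$ of priority $\pi(s,\chi)$. Its acceptance condition is $\mathrm{Par}_{d'}$. Since $\delta$ is a total function, forgetting the states of $D$ is a bijection from the run prefixes of $\mathcal{P}'$ to those of $\mathcal{P}$, and likewise for runs. It preserves the letters read, the factorization into blocks, and acceptance. So $L(\mathcal{P}')=L$, and $\Lambda(\mathcal{P}')$ and $\Lambda(\mathcal{P})$ are the same game up to renaming the moves. Hence $\Lambda(\mathcal{P})$ is determined.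

Now (1)$\Rightarrow$(2) is Lemma~\ref{lem:hdgfg}. For (2)$\Rightarrow$(3), Player~1 wins $(G,L)$ for the arenas in (3), since all their plays have words in $L$. The implication (3)$\Rightarrow$(4) is the contrapositive of Lemma~\ref{lem:gfg}, and (4)$\Rightarrow$(1) follows from determinacy and Lemma~\ref{lem:hd}. Under the finiteness assumption, the restriction of (3) to finitely branching arenas follows from (3), and it implies (4) because the arena of Lemma~\ref{lem:gfg} is then finitely branching. Without $\varepsilon$-transitions, the blocks of an $\omega$-pushdown automaton are single transitions, so the assumption holds.

Suppose that (1)--(4) hold and $\alpha=\mathrm{Par}_d$ with $d\ge1$. Let $\sigma$ be a winning strategy of Player~1 in $\Lambda(\mathcal{P})$, and let $\kappa(w)$ be the sequence of priorities of the moves that $\sigma$ plays against $w$, where $\dagger$ has priority $1$. The first $n$ moves of $\sigma$ depend only on $w{\upharpoonright}n$, so $\kappa$ is $1$-Lipschitz. If $w\in L$, then $\sigma$ does not give up and produces an accepting run, so $\kappa(w)\in\mathrm{Par}_d$. If $\kappa(w)\in\mathrm{Par}_d$, then $\kappa(w)$ is not eventually $1$, so $\sigma$ does not give up against $w$, and it produces an accepting run on $w$; hence $w\in L$. Thus $L=\kappa^{-1}(\mathrm{Par}_d)$.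

For general $\alpha$, condition (4) for $\mathcal{P}$ gives (4) for $\mathcal{P}'$, so $L=L(\mathcal{P}')$ is a continuous preimage of $\mathrm{Par}_{d'}$, and it is a Boolean combination of $\mathbf{\Sigma}^0_2$ sets by (T2). If $L$ is not of this form, then (4) fails, which means that Player~2 wins $\Lambda(\mathcal{P})$.
\end{proof}

\begin{remark}
The last bound on $L$ is sharper than $\mathbf{\Sigma}^0_3$, but it is read off from a winning strategy of Player~1, which is available only after the $\mathbf{\Sigma}^0_3$ bound has given determinacy. For $d=1$ the set $\mathrm{Par}_1$ of sequences with finitely many $1$'s is $\mathbf{\Sigma}^0_2$, so an HD automaton with priorities $0,1$ has a $\mathbf{\Sigma}^0_2$ language. This explains Example~\ref{ex:inf}. There the complement of $L$ is countable and dense, so if $L$ were a countable union of closed sets, $\{a,b\}^\omega$ would be a countable union of closed sets with empty interior, contrary to the Baire category theorem.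
\end{remark}

\section{Infinite branching is needed}\label{sec:branching}

By Theorem~\ref{thm:countable}, finitely branching arenas suffice to test an $\omega$-pushdown automaton without $\varepsilon$-transitions. With $\varepsilon$-transitions, Player~1 can choose among infinitely many blocks in a single round, and Player~2 may need infinitely many edges to answer, as at the position $v_1$ in Example~\ref{ex:guess}. In a finitely branching arena, K\"onig's lemma (an infinite, finitely branching tree has an infinite branch) bounds in advance the number that Player~1 has to guess.

\begin{proposition}\label{prop:branching}
There is an $\omega$-pushdown automaton $\mathcal{P}$ that is not HD (equivalently, not GFG), but such that for every finitely branching arena $G$, Player~1 wins $(G,L(\mathcal{P}))$ if and only if he wins $G\times\mathcal{P}$.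
\end{proposition}

\begin{proof}
Let $\mathcal{P}$ be the automaton of Example~\ref{ex:guess}, with $L=\{ca^ib^\omega:i\ge0\}$; it is neither HD nor GFG. Let $G$ be finitely branching. By Lemma~\ref{lem:easy} it suffices to show that Player~1 wins $G\times\mathcal{P}$ if he has a winning strategy $\sigma$ in $(G,L)$. The finite plays of $G$ consistent with $\sigma$ whose word is empty or of the form $ca^i$ are closed under prefixes and form a finitely branching tree. An infinite branch would be a play consistent with $\sigma$ with word $ca^\omega\notin L$. So the tree is finite by K\"onig's lemma, and there is a number $m$ such that every infinite play consistent with $\sigma$ has a word $ca^ib^\omega$ with $i\le m$.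

In $G\times\mathcal{P}$, Player~1 chooses edges by $\sigma$. Every finite play consistent with $\sigma$ extends to an infinite one, so at each moment the word spelled is a prefix of some $ca^ib^\omega$ with $i\le m$. Player~1 answers the first letter $c$ by pushing $m$ symbols and reading $c$, answers each $a$ by popping a symbol, which is possible at least $m$ times, and answers each $b$ by the transition to $q_2$. The play is infinite and all priorities are $0$, so the run is accepting.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Davis}
M.~Davis, \emph{Infinite games of perfect information}, 1964.

\bibitem{GJLZ}
Shibashis Guha, Isma\"el Jecker, Karoliina Lehtinen, Martin Zimmermann, \emph{A Bit of Nondeterminism Makes Pushdown Automata Expressive and Succinct}, arXiv:2105.02611 (2021).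

\bibitem{Martin}
D.~A.~Martin, \emph{Borel determinacy}, Ann. of Math., 1975.

\end{thebibliography}
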